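\title{A one-sided Liouville theorem for Ornstein--Uhlenbeck operators without growth conditions}

\begin{abstract}
Let $L=\frac12\operatorname{tr}(QD^2)+\langle Ax,D\rangle$ be a possibly degenerate Ornstein--Uhlenbeck operator on $\mathbb R^N$ that satisfies the Kalman rank condition. We prove that if no eigenvalue of $A$ has positive real part, then every non-negative solution of $Lv=0$ on $\mathbb R^N$ is constant, with no growth assumption on $v$. Under the same hypothesis, every non-negative solution of $\partial_tu+Lu=0$ on $(0,\infty)\times\mathbb R^N$ is a unique mixture of explicit exponential solutions. Each of these two properties characterizes the spectral condition. The proof removes the drift, establishes a Gaussian mean value identity from positivity alone, and lets time tend to infinity in an exact formula for a ratio of Gaussian kernels.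
\end{abstract}

\section{The question and the results}

Let $Q$ be a symmetric non-negative definite real $N\times N$ matrix and let $A$ be a real $N\times N$ matrix. The Ornstein--Uhlenbeck operator associated with $(Q,A)$ is
\[
L=\tfrac12\operatorname{tr}(QD^2)+\langle Ax,D\rangle,\qquad x\in\mathbb R^N .
\]
Its second-order part diffuses in the directions of the range of $Q$, and its first-order part differentiates along the flow $x\mapsto e^{tA}x$. Throughout the paper we assume the \emph{Kalman condition}
\begin{equation}\label{eq:kalman}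
\operatorname{rank}\,[\,Q,\;AQ,\;A^2Q,\;\dots,\;A^{N-1}Q\,]=N .
\end{equation}
By the Cayley--Hamilton theorem it says that no proper $A$-invariant subspace contains the range of $Q$: the drift carries the diffusion into every direction. It holds when $Q$ is positive definite, and it holds for the degenerate operator $\frac12\partial_{1}^2+x_1\partial_{2}$ on $\mathbb R^2$. Without it no Liouville theorem can be expected, since every function of $x_2$ solves $\frac12\partial_1^2v=0$. The \emph{spectral bound} of $A$ is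
\[
s(A)=\max\{\operatorname{Re}\lambda:\lambda\text{ an eigenvalue of }A\};
\]
by the Jordan form, $s(A)\le0$ means that $\|e^{tA}\|$ grows at most polynomially as $t\to\infty$.

Take $N=1$, $Q=1$, $A=a$. The equation $\frac12v''+axv'=0$ has the solutions $v(x)=c_1+c_2\int_0^xe^{-az^2}dz$. For $a>0$ they are all bounded. For $a\le0$ and $c_2\ne0$ they are unbounded above and below, so every non-negative solution is constant. In general, two facts are known. Under \eqref{eq:kalman}, all bounded solutions of $Lv=0$ on $\mathbb R^N$ are constant if and only if $s(A)\le0$. If $Q$ is positive definite and $s(A)\le0$, every non-negative solution with at most exponential growth is constant. The question, which comes from the paper \cite{Priola} of Priola and includes the case of positive definite $Q$, is whether positivity alone suffices: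
\begin{quote}
Under \eqref{eq:kalman} and $s(A)\le0$, is every non-negative smooth solution of $Lv=0$ on $\mathbb R^N$ constant, with no growth assumption on $v$?
\end{quote}
The one-dimensional computation suggests that the answer is yes. It also shows that a growth condition is a real restriction, because for $a<0$ the non-constant solutions grow faster than any exponential. On the other hand, the step from bounded to non-negative solutions is not automatic. With a constant drift $b\neq0$, the equation $\frac12v''+bv'=0$ has the solutions $c_1+c_2e^{-2bx}$; the bounded ones are constant, but $e^{-2bx}$ is positive. A proof has to use a property of the linear drift that the constant drift lacks.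

\begin{theorem}\label{thm:liouville}
If $s(A)\le0$, then every $v\in C^2(\mathbb R^N)$ with $v\ge0$ and $Lv=0$ on $\mathbb R^N$ is constant.
\end{theorem}

The method describes all non-negative solutions of the evolution equation $\partial_tu+Lu=0$, of which the solutions of $Lv=0$ are the time-independent ones. We write $u\in C^{1,2}$ if $u$, $\partial_tu$, $Du$ and $D^2u$ are continuous. For $t\ge0$ let
\[
C_t=\int_0^te^{-rA}Qe^{-rA^T}dr .
\]

\begin{theorem}\label{thm:rep}
Let $s(A)\le0$ and let $u\ge0$, $u\in C^{1,2}((0,\infty)\times\mathbb R^N)$, solve $\partial_tu+Lu=0$ on $(0,\infty)\times\mathbb R^N$. Then there is a unique Borel measure $m\ge0$ on $\mathbb R^N$ with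
\begin{equation}\label{eq:rep}
u(t,x)=\int_{\mathbb R^N}\exp\Big(\langle\eta,e^{-tA}x\rangle-\tfrac12\langle C_t\eta,\eta\rangle\Big)\,m(d\eta),\qquad t>0,\ x\in\mathbb R^N .
\end{equation}
Conversely, every Borel measure $m\ge0$ with $\int e^{-\frac12\langle C_t\eta,\eta\rangle}m(d\eta)<\infty$ for all $t>0$ defines such a solution. Consequently:
\begin{itemize}
\item[(a)] $t\mapsto u(t,0)$ is non-increasing, and if $u(t_1,0)=u(t_2,0)$ for some $0<t_1<t_2$, then $u$ is constant. In particular, every non-negative time-periodic solution is constant, and taking $u$ independent of $t$ recovers Theorem~\ref{thm:liouville}.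
\item[(b)] If $\mu>0$, $v\in C^2(\mathbb R^N)$, $v\ge0$ and $Lv=-\mu v$, then $v\equiv0$.
\end{itemize}
\end{theorem}

\begin{theorem}\label{thm:sharp}
The following are equivalent:
\begin{itemize}
\item[(i)] $s(A)\le0$;
\item[(ii)] all non-negative $C^2$ solutions of $Lv=0$ on $\mathbb R^N$ are constant;
\item[(iii)] every non-negative $C^{1,2}$ solution of $\partial_tu+Lu=0$ on $(0,\infty)\times\mathbb R^N$ has the form \eqref{eq:rep}.
\end{itemize}
\end{theorem}

\begin{remark}
Adding a constant or changing sign extends Theorem~\ref{thm:liouville} to solutions bounded on one side. It also holds for non-negative distributional solutions. H\"ormander's theorem states that if smooth vector fields $X_0,\dots,X_n$ and their iterated brackets span $\mathbb R^N$ at every point, then every distribution annihilated by $\frac12\sum_{j\ge1}X_j^2+X_0$ is a smooth function. Here $X_0=\langle Ax,D\rangle$ and $X_j=\langle q_j,D\rangle$, where the $q_j$ are the columns of $Q^{1/2}$. Since $[\langle q,D\rangle,X_0]=\langle Aq,D\rangle$ for $q\in\mathbb R^N$,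 the brackets produce all vectors $A^kq_j$, and these span $\mathbb R^N$ by \eqref{eq:kalman}.
\end{remark}

Section~\ref{sec:one} runs the argument in dimension one. Sections~\ref{sec:drift}--\ref{sec:liouville} prove Theorem~\ref{thm:liouville} directly, without passing through Theorem~\ref{thm:rep}; Sections~\ref{sec:rep} and~\ref{sec:sharp} prove the other two theorems.

\section{The argument in dimension one}\label{sec:one}

Let $N=1$, $Q=1$, $A=a$, and let $v\ge0$ solve $\frac12v''+axv'=0$. We ignore the explicit solution and argue in a way that generalizes.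

Following the flow removes the drift. The function $f(t,y)=v(e^{at}y)$ has $\partial_tf=ae^{at}y\,v'(e^{at}y)$ and $\partial_y^2f=e^{2at}v''(e^{at}y)$, so $\partial_tf+\frac12e^{-2at}\partial_y^2f=0$. In the clock $c_t=\int_0^te^{-2ar}dr$ this is the backward heat equation, and the clock runs to infinity exactly when $a\le0$. Let $g_c$ be the density of the centered normal law of variance $c$. We take for granted the mean value identity
\begin{equation}\label{eq:mv1}
f(s,x)=\int g_{c_t-c_s}(y-x)f(t,y)\,dy,\qquad s<t,
\end{equation}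
which Proposition~\ref{prop:widder} derives from $f\ge0$. Let $a\le0$ and write $c=c_t$.

If $v$ is bounded, \eqref{eq:mv1} with $s=0$ settles the matter:
\[
|v(x)-v(0)|\le\sup v\cdot\|g_c(\cdot-x)-g_c\|_{L^1}=\sup v\cdot\|g_1(\cdot-x/\sqrt c)-g_1\|_{L^1}\to0\qquad(t\to\infty).
\]
For unbounded $v$ we must compare the two kernels where $f(t,\cdot)$ is large. Their ratio is
\[
\frac{g_c(y-x)}{g_c(y)}=e^{x(y/c)-x^2/(2c)},
\]
which is close to $1$ only where $y/c$ is small. So the question is where the measure $g_c(y)f(t,y)\,dy$ lives in the variable $\eta=y/c$. Let $m_t$ be its image under $y\mapsto y/c$. Then \eqref{eq:mv1} with $s=0$ reads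
\begin{equation}\label{eq:first1}
v(x)=e^{-x^2/(2c)}\int e^{\eta x}m_t(d\eta),\qquad\text{and in particular}\quad m_t(\mathbb R)=v(0).
\end{equation}
The measure $m_t$ need not concentrate at $0$ for a general positive solution of the backward heat equation. For the solution $e^{\eta_0y-c_t\eta_0^2/2}$ one has $g_c(y)e^{\eta_0y-c\eta_0^2/2}=g_c(y-c\eta_0)$, so $m_t$ is the normal law with mean $\eta_0$ and variance $1/c$, and it tends to $\delta_{\eta_0}$. What distinguishes our $f$ from this exponential is its value at the origin: the exponential decays there like $e^{-c_t\eta_0^2/2}$, while $f(s,0)=v(0)$ for all $s$. We therefore use \eqref{eq:mv1} a second time, with $s=1$ and $x=0$. Put $b=c_1$ and $t>1$. Since $\frac1{c-b}-\frac1c=\frac{b}{c(c-b)}$,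
\[
\frac{g_{c-b}(c\eta)}{g_c(c\eta)}=\kappa_t\exp\Big(-\frac{bc\,\eta^2}{2(c-b)}\Big)\le\kappa_te^{-b\eta^2/2},\qquad\kappa_t=\sqrt{\frac{c}{c-b}},
\]
and hence $v(0)\le\kappa_t\int e^{-b\eta^2/2}m_t(d\eta)$. Now $\kappa_t\to1$ because $c\to\infty$. A measure of mass $v(0)$ that gives the function $e^{-b\eta^2/2}$ an integral of almost $v(0)$ has almost all its mass near $0$. Then \eqref{eq:first1} yields $v(x)\ge v(0)$ in the limit. So $f(1,\cdot)\ge v(0)$, while its Gaussian average is $v(0)$ by \eqref{eq:mv1}, and $v$ is constant.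

For $a>0$ the clock stops at $c_\infty=1/(2a)$, and $\kappa_t\to e^{a}>1$, so the inequality no longer forces concentration. Concentration indeed fails for the solution $v(x)=\Phi(\sqrt{2a}\,x)$, where $\Phi$ is the standard normal distribution function: $f(t,y)\to1_{\{y>0\}}$ for $y\ne0$, and $m_t$ tends to a Gaussian measure restricted to a half-line.

\section{Removing the drift}\label{sec:drift}

For symmetric matrices, $B\le D$ means that $D-B$ is non-negative definite and $B>0$ that $B$ is positive definite; $\|\cdot\|$ is the operator norm. If $0<B\le D$, then $D^{-1}\le B^{-1}$ and $\det B\le\det D$. For real $s\le t$ put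
\[
Q(t)=e^{-tA}Qe^{-tA^T},\qquad C_{s,t}=\int_s^tQ(r)\,dr ,
\]
so that $C_t=C_{0,t}$, and
\begin{equation}\label{eq:cocycle}
C_{r,t}=C_{r,s}+C_{s,t}\quad(r\le s\le t),\qquad C_{s,t}=e^{-sA}C_{t-s}e^{-sA^T}.
\end{equation}

\begin{lemma}\label{lem:straight}
Let $J\subset\mathbb R$ be an open interval, let $u$ be a function on $J\times\mathbb R^N$, and put $f(t,y)=u(t,e^{tA}y)$. Then $u\in C^{1,2}$ if and only if $f\in C^{1,2}$, and $u$ solves $\partial_tu+Lu=0$ if and only if
\begin{equation}\label{eq:heat}
\partial_tf+\tfrac12\operatorname{tr}\big(Q(t)D^2f\big)=0 .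
\end{equation}
\end{lemma}

\begin{proof}
With $x=e^{tA}y$, the chain rule gives $\partial_tf=\partial_tu+\langle Ax,Du\rangle$, $Df=e^{tA^T}Du$ and $D^2f=e^{tA^T}D^2u\,e^{tA}$. Hence $\operatorname{tr}(Q(t)D^2f)=\operatorname{tr}(QD^2u)$, and the left side of \eqref{eq:heat} equals $\partial_tu+Lu$. The inverse change of variables has the same form, with $-A$ in place of $A$.
\end{proof}

Equation \eqref{eq:heat} is a backward heat equation whose clock is the matrix $C_{s,t}$. The matrix $Q(t)$ may be singular for every $t$. The Kalman condition makes its integral invertible, and $s(A)\le0$ makes the integral diverge in every direction. This is the only way in which the proofs of Theorems~\ref{thm:liouville} and~\ref{thm:rep} use the two hypotheses.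

\begin{lemma}\label{lem:cov}
\begin{itemize}
\item[(a)] $C_{s,t}>0$ for all $s<t$.
\item[(b)] There are $c_0,k>0$ with $\det C_\tau\ge c_0\tau^k$ for $\tau\in(0,1]$.
\item[(c)] If $s(A)\le0$, then $C_{s,t}^{-1}\to0$ as $t\to\infty$, for every $s\ge0$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) By \eqref{eq:cocycle} it suffices to treat $C_\tau$, $\tau>0$. If $0=\langle C_\tau\xi,\xi\rangle=\int_0^\tau|Q^{1/2}e^{-rA^T}\xi|^2dr$, then $Q^{1/2}e^{-rA^T}\xi=0$ on $[0,\tau]$. Differentiating at $r=0$ gives $Q(A^T)^j\xi=0$ for all $j\ge0$. Thus $\xi$ is orthogonal to the range of each $A^jQ$, and $\xi=0$ by \eqref{eq:kalman}.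

(b) The function $\tau\mapsto\det C_\tau$ is given by an everywhere convergent power series, vanishes at $0$, and is positive for $\tau>0$. So it equals $\tau^k\theta(\tau)$ with $k\ge1$, $\theta$ continuous and $\theta(0)\ne0$. Then $\theta>0$ on $[0,1]$, and $c_0=\min_{[0,1]}\theta$.

(c) Since $\lambda_{\min}(C_{s,t})\ge\lambda_{\min}(C_t)-\|C_s\|$, it suffices to show $\lambda_{\min}(C_t)\to\infty$. Let $B=e^{-A^T}$ and $\alpha=\lambda_{\min}(C_1)>0$. By \eqref{eq:cocycle}, for $\xi\in\mathbb R^N$ and $n\in\mathbb N$,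
\[
\langle C_n\xi,\xi\rangle=\sum_{j=0}^{n-1}\langle C_1B^j\xi,B^j\xi\rangle\ge\alpha\sum_{j=0}^{n-1}|B^j\xi|^2 .
\]
If this stays bounded in $n$, then $\xi$ lies in $V=\{w\in\mathbb C^N:B^jw\to0\}$, a $B$-invariant subspace. If $V\ne0$, then $V$ contains an eigenvector of $B$, whose eigenvalue has modulus less than $1$. But the eigenvalues of $B$ are the numbers $e^{-\lambda}$ with $\lambda$ an eigenvalue of $A$, and $|e^{-\lambda}|=e^{-\operatorname{Re}\lambda}\ge1$. So $V=0$, and $\langle C_t\xi,\xi\rangle\uparrow\infty$ for every $\xi\ne0$. For each $\Lambda$ the compact sets $\{|\xi|=1:\langle C_t\xi,\xi\rangle\le\Lambda\}$ decrease in $t$ and have empty intersection, so they are empty for large $t$.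
\end{proof}

\begin{example}
For $L=\frac12\partial_1^2+x_1\partial_2$ we have $Q=e_1e_1^T$, $Ae_1=e_2$, $Ae_2=0$, $s(A)=0$ and $e^{-rA}e_1=(1,-r)$. Hence $Q(r)$ has rank one, while
\[
C_t=\begin{pmatrix}t&-t^2/2\\-t^2/2&t^3/3\end{pmatrix},\qquad\det C_t=\frac{t^4}{12},\qquad C_t^{-1}=\begin{pmatrix}4/t&6/t^2\\6/t^2&12/t^3\end{pmatrix}.
\]
\end{example}

We recall what is needed about Gaussian laws. For $C\ge0$, $N(0,C)$ is the law of $C^{1/2}Z$ with $Z$ a standard normal vector; its Fourier transform is $e^{-\frac12\langle C\xi,\xi\rangle}$. For $C>0$ it has the even density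
\[
g_C(y)=(2\pi)^{-N/2}(\det C)^{-1/2}e^{-\frac12\langle C^{-1}y,y\rangle}.
\]
\begin{itemize}
\item[(G1)] If $Y\sim N(0,C)$, then $TY\sim N(0,TCT^T)$ for any real matrix $T$ of the right size. Covariances of independent centered Gaussian vectors add; in particular $g_B*g_C=g_{B+C}$.
\item[(G2)] If $r\mapsto\Sigma(r)>0$ is $C^1$, then $\partial_rg_{\Sigma(r)}=\frac12\operatorname{tr}(\Sigma'(r)D^2g_{\Sigma(r)})$, because both sides have the Fourier transform $-\frac12\langle\Sigma'\xi,\xi\rangle e^{-\frac12\langle\Sigma\xi,\xi\rangle}$.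
\item[(G3)] If $\varphi$ is bounded and Borel, then $w(r,\cdot)=g_{C_{r,t}}*\varphi$ is smooth on $(-\infty,t)\times\mathbb R^N$ and solves \eqref{eq:heat} in $(r,y)$. Indeed, each derivative of the kernel is a polynomial times the kernel, so one may differentiate under the integral, and (G2) applies with $\Sigma'(r)=-Q(r)$.
\end{itemize}

\section{The mean value identity for non-negative solutions}\label{sec:widder}

The following Widder-type identity is where the missing growth assumption is recovered from the sign of the solution. It does not involve $s(A)$.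

\begin{proposition}\label{prop:widder}
Let $J\subset\mathbb R$ be an open interval and let $f\ge0$, $f\in C^{1,2}(J\times\mathbb R^N)$, solve \eqref{eq:heat}. Then for all $s<t$ in $J$ and $x\in\mathbb R^N$,
\begin{equation}\label{eq:mv}
f(s,x)=\int g_{C_{s,t}}(y-x)f(t,y)\,dy .
\end{equation}
\end{proposition}

In the original variables, (G1) turns \eqref{eq:mv} into $u(s,x)=E\,u(t,X_{t-s})$, where $X_\tau$ is Gaussian with mean $e^{\tau A}x$ and covariance $\int_0^\tau e^{rA}Qe^{rA^T}dr$. This is the law at time $\tau$ of the solution of $dX=AX\,dt+Q^{1/2}dW$, $X_0=x$; we do not use stochastic calculus below.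

The inequality $\ge$ in \eqref{eq:mv} follows from a minimum principle. The danger is a strict inequality, caused by mass arriving from infinity. To exclude it, we read the inequality itself as a bound $\int f(r,y)e^{-c|y|^2}dy\le K$, and we note that over a short time interval the kernel decays faster than $e^{-c|y|^2}$.

\begin{proof}
Fix $\chi\in C_c^\infty(\mathbb R^N)$ with $0\le\chi\le1$, $\chi=1$ on $\{|y|\le1\}$ and $\chi=0$ on $\{|y|\ge2\}$, and put $\chi_R=\chi(\cdot/R)$. Write $H_r=\frac12\operatorname{tr}(Q(r)D^2)$.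

\emph{Step 1: the inequality $\ge$ in \eqref{eq:mv}.} Let $\varphi=\chi_Rf(t,\cdot)$ and $w(r,y)=E\varphi(y+C_{r,t}^{1/2}Z)$ for $r\le t$. By (G3), $w$ solves \eqref{eq:heat} for $r<t$. It is continuous up to $r=t$, with $w(t,\cdot)=\varphi$, by bounded convergence. By Chebyshev's inequality, $0\le w(r,y)\le\sup\varphi\cdot\operatorname{tr}C_{s,t}/(|y|-2R)^2$ for $r\in[s,t]$ and $|y|>2R$. Let $\varepsilon>0$ and $h=f-w+\varepsilon(t-r)$ on $[s,t]\times\mathbb R^N$, and suppose $\inf h<0$. Since $f\ge0$, we have $h\ge-w$, and $w\to0$ as $|y|\to\infty$ uniformly in $r$; so the infimum is attained at some $(r_0,y_0)$. Since $h(t,\cdot)=f(t,\cdot)-\varphi\ge0$, we have $r_0<t$. At this point $\partial_rh\ge0$ and $D^2h\ge0$, hence $H_{r_0}h\ge0$ because $Q(r_0)\ge0$. This contradicts $\partial_rh+H_rh=-\varepsilon$. So $h\ge0$, and $\varepsilon\to0$ gives $f(s,x)\ge\int g_{C_{s,t}}(y-x)\chi_R(y)f(t,y)\,dy$. Fatou's lemma as $R\to\infty$ finishes the step.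

\emph{Step 2: a growth bound.} Fix $s<t$ in $J$ and $s_0\in J$ with $s_0<s$. For $r\in[s,t]$ we have $C_{s_0,s}\le C_{s_0,r}\le C_{s_0,t}$, so $g_{C_{s_0,r}}(y)\ge c_1e^{-c|y|^2}$ with $c=\frac12\|C_{s_0,s}^{-1}\|$ and $c_1=(2\pi)^{-N/2}(\det C_{s_0,t})^{-1/2}$. Step 1 on $[s_0,r]$ with $x=0$ gives
\begin{equation}\label{eq:growth}
\int f(r,y)e^{-c|y|^2}dy\le K:=f(s_0,0)/c_1,\qquad r\in[s,t].
\end{equation}

\emph{Step 3: equality on short intervals.} Let $M=\max_{r\in[s,t]}\|Q(r)\|>0$ and choose $\delta\in(0,1]$ with $\frac1{16M\delta}\ge c+1$. Let $s\le s'<t'\le t$ with $t'-s'\le\delta$, and fix $x$. For $r\in(s',t']$ put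
\[
p(r,y)=g_{C_{s',r}}(y-x),\qquad I_R(r)=\int p(r,y)\chi_R(y)f(r,y)\,dy .
\]
By (G2), $\partial_rp=H_rp$, and $\partial_rf=-H_rf$. Two integrations by parts move $H_r$ from $p$ to $\chi_Rf$, so
\[
I_R'(r)=\int p\,\big[H_r(\chi_Rf)-\chi_RH_rf\big]dy=\int p\,\big[fH_r\chi_R+\langle Q(r)\nabla\chi_R,\nabla f\rangle\big]dy .
\]
We have no bound on $\nabla f$, so we integrate by parts once more. From $\operatorname{div}(pQ(r)\nabla\chi_R)=\langle Q(r)\nabla\chi_R,\nabla p\rangle+2pH_r\chi_R$ we get
\[
I_R'(r)=-\int f\,\big[pH_r\chi_R+\langle Q(r)\nabla\chi_R,\nabla p\rangle\big]dy .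
\]
In the rest of this step $C$ denotes constants independent of $r$ and $R$. For $R\ge1$ the bracket is bounded by $C(p+|\nabla p|)$ and vanishes off $\{R\le|y|\le2R\}$.

Let $\tau=r-s'\in(0,\delta]$ and $\Sigma=C_{s',r}$. Then $\|\Sigma\|\le M\tau$. By \eqref{eq:cocycle} and Lemma~\ref{lem:cov}(b), $\det\Sigma=e^{-2s'\operatorname{tr}A}\det C_\tau\ge\tau^k/C$, and so $\|\Sigma^{-1}\|\le\|\Sigma\|^{N-1}/\det\Sigma\le C\tau^{-k}$. Let $R\ge\max(1,2|x|)$ and $|y|\ge R$. Then $\frac12|y|\le|y-x|\le\frac32|y|$, so $\langle\Sigma^{-1}(y-x),y-x\rangle\ge|y|^2/(4M\tau)$. With $\nabla p=-\Sigma^{-1}(y-x)p$ this gives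
\[
p+|\nabla p|\le C\tau^{-3k/2}|y|\,e^{-\frac{|y|^2}{8M\tau}}\le C\Big(\tau^{-3k/2}e^{-\frac1{16M\tau}}\Big)|y|\,e^{-\frac{|y|^2}{16M\delta}}\le C|y|\,e^{-|y|^2}e^{-c|y|^2}.
\]
Half of the exponent absorbs the singular power of $\tau$, which is why a polynomial lower bound on $\det C_\tau$ is enough; the other half beats the weight in \eqref{eq:growth}. Thus $|I_R'(r)|\le CKRe^{-R^2}$ on $(s',t']$. As $r\downarrow s'$,
\[
I_R(r)=E\big[(\chi_Rf(r,\cdot))(x+C_{s',r}^{1/2}Z)\big]\to\chi_R(x)f(s',x)=f(s',x)
\]
by bounded convergence. Therefore $|I_R(t')-f(s',x)|\le C\delta KRe^{-R^2}\to0$ as $R\to\infty$. By Step 1, $p(t',\cdot)f(t',\cdot)$ is integrable, so $I_R(t')\to\int p(t',y)f(t',y)\,dy$ by dominated convergence. This is \eqref{eq:mv} for $s',t'$.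

\emph{Step 4: all intervals.} If \eqref{eq:mv} holds for $s_1,s_2$ and for $s_2,s_3$, then Tonelli's theorem, (G1) and \eqref{eq:cocycle} give $f(s_1,\cdot)=g_{C_{s_1,s_2}}*g_{C_{s_2,s_3}}*f(s_3,\cdot)=g_{C_{s_1,s_3}}*f(s_3,\cdot)$. Divide $[s,t]$ into intervals of length at most $\delta$.
\end{proof}

\section{Ratios of Gaussian kernels and the Liouville theorem}\label{sec:liouville}

Fix a base time $s_0$. As in Section~\ref{sec:one}, we want to express all the identities \eqref{eq:mv} with $s\ge s_0$ and a common terminal time $t$ through one finite measure, and then let $t\to\infty$. The right variable is again dictated by the exponentials $e^{\langle\eta,y\rangle-\frac12\langle D\eta,\eta\rangle}$: multiplying by $g_D(y)$ gives $g_D(y-D\eta)$, whose image under $y\mapsto D^{-1}y$ is the Gaussian law with mean $\eta$ and covariance $D^{-1}$. Both kernel ratios of Section~\ref{sec:one} are cases of one identity.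

\begin{lemma}\label{lem:ratio}
Let $B\ge0$ and $D$ be symmetric with $D-B>0$, and put $S=(D-B)^{-1}$ and $\kappa=\det(I+SB)^{1/2}$. Then $\kappa\ge1$, and for $x,\eta\in\mathbb R^N$,
\[
\frac{g_{D-B}(D\eta-x)}{g_D(D\eta)}=\kappa\,\exp\Big(\langle\eta,x\rangle-\tfrac12\langle B\eta,\eta\rangle-\tfrac12\langle S(B\eta-x),B\eta-x\rangle\Big).
\]
\end{lemma}

\begin{proof}
The ratio of the normalizing constants is $(\det D/\det(D-B))^{1/2}\ge1$, and $\det D/\det(D-B)=\det(SD)=\det(I+SB)$. With $w=B\eta-x$ we have $D\eta-x=(D-B)\eta+w$, so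
\begin{align*}
\langle S(D\eta-x),D\eta-x\rangle&=\langle(D-B)\eta,\eta\rangle+2\langle\eta,w\rangle+\langle Sw,w\rangle\\
&=\langle D\eta,\eta\rangle+\langle B\eta,\eta\rangle-2\langle\eta,x\rangle+\langle Sw,w\rangle .
\end{align*}
The term $\langle D\eta,\eta\rangle$ cancels against the exponent of $g_D(D\eta)$.
\end{proof}

Let $f\ge0$ be a $C^{1,2}$ solution of \eqref{eq:heat} on $J\times\mathbb R^N$, where $J$ is an open interval containing $[s_0,\infty)$ and $s_0\ge0$. For $t>s_0$ let $m_t$ be the image of $g_{C_{s_0,t}}(y)f(t,y)\,dy$ under $y\mapsto\eta=C_{s_0,t}^{-1}y$. For $s_0\le s<t$, apply Lemma~\ref{lem:ratio} with $D=C_{s_0,t}$ and $B=C_{s_0,s}$, so that $D-B=C_{s,t}$. Then \eqref{eq:mv} becomes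
\begin{equation}\label{eq:master}
f(s,x)=\kappa_t\int\exp\Big(\langle\eta,x\rangle-\tfrac12\langle B\eta,\eta\rangle-\tfrac12\langle S_t(B\eta-x),B\eta-x\rangle\Big)m_t(d\eta),
\end{equation}
with $S_t=C_{s,t}^{-1}$ and $\kappa_t=\det(I+S_tB)^{1/2}$. The measure $m_t$ does not depend on $(s,x)$, and $B$ does not depend on $t$. Taking $s=s_0$ and $x=0$ gives $m_t(\mathbb R^N)=f(s_0,0)$. If $s(A)\le0$, Lemma~\ref{lem:cov}(c) gives
\begin{equation}\label{eq:limits}
S_t\to0,\qquad\kappa_t\to1\qquad(t\to\infty,\ s\text{ fixed}).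
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:liouville}]
By Lemma~\ref{lem:straight}, $f(t,y)=v(e^{tA}y)$ solves \eqref{eq:heat} on $\mathbb R\times\mathbb R^N$. Take $s_0=0$, so that $m_t(\mathbb R^N)=v(0)$.

\emph{The measures $m_t$ concentrate at $0$.} Use \eqref{eq:master} with $s=1<t$ and $x=0$. Here $B=C_1\ge\alpha I$ with $\alpha=\lambda_{\min}(C_1)>0$, the last term in the exponent is non-positive, and $f(1,0)=v(0)$. So $v(0)\le\kappa_t\int e^{-\frac\alpha2|\eta|^2}m_t(d\eta)$, and for every $\varepsilon>0$,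
\[
\big(1-e^{-\frac\alpha2\varepsilon^2}\big)\,m_t(|\eta|>\varepsilon)\le\int\big(1-e^{-\frac\alpha2|\eta|^2}\big)m_t(d\eta)\le v(0)\big(1-\kappa_t^{-1}\big)\to0
\]
by \eqref{eq:limits}. Hence $m_t(|\eta|\le\varepsilon)\to v(0)$ as $t\to\infty$.

\emph{The origin is a minimum of $v$.} Use \eqref{eq:master} with $s=0$, where $B=0$, $S_t=C_t^{-1}$ and the prefactor is $1$:
\[
v(x)=e^{-\frac12\langle C_t^{-1}x,x\rangle}\int e^{\langle\eta,x\rangle}m_t(d\eta)\ge e^{-\frac12\langle C_t^{-1}x,x\rangle-\varepsilon|x|}\,m_t(|\eta|\le\varepsilon).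
\]
Letting $t\to\infty$ and then $\varepsilon\to0$ gives $v(x)\ge v(0)$ for all $x$. We obtain only a lower bound, because $e^{\langle\eta,x\rangle}$ is unbounded and the small mass far from $0$ might still contribute.

\emph{Conclusion.} By \eqref{eq:mv} with $s=0$, $t=1$, $x=0$, we have $\int g_{C_1}(y)\,(v(e^Ay)-v(0))\,dy=0$. The integrand is continuous and non-negative, $g_{C_1}>0$, and $e^A$ is onto. Hence $v\equiv v(0)$.
\end{proof}

\begin{remark}
The equality $f(1,0)=f(0,0)$ holds because the flow $e^{tA}$ fixes the origin, and this is the property that a constant drift lacks. For $\frac12v''+bv'=0$ the flow is $y\mapsto y+bt$, and $v(x)=e^{-2bx}$ gives $f(t,y)=e^{-2by-2b^2t}=e^{\eta y-t\eta^2/2}$ with $\eta=-2b$: the measures $m_t$ concentrate at $-2b$, not at $0$. The sign of $v$ enters in Proposition~\ref{prop:widder} and in making $m_t$ a positive measure; $v(x)=x$ for $N=1$, $A=0$ shows that it cannot be dropped.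
\end{remark}

\section{Non-negative solutions of the evolution equation}\label{sec:rep}

For a general solution the measures $m_t$ do not concentrate at one point, and we pass to a limit measure. Two new difficulties appear. Mass of $m_t$ may escape to infinity; this is harmless for $s>s_0$, where $B>0$ makes the integrand in \eqref{eq:master} decay. And $u$ is not defined at $t=0$, so the base time must be positive and the limits from different base times must be matched. The measure $m$ can indeed be infinite: Lebesgue measure gives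
\[
u(t,e^{tA}y)=(2\pi)^{N/2}(\det C_t)^{-1/2}e^{\frac12\langle C_t^{-1}y,y\rangle},
\]
which blows up as $t\downarrow0$.

We use two standard facts. First, a family of Borel measures $m_t\ge0$ on $\mathbb R^N$ of bounded mass has a sequence converging \emph{vaguely} to a finite measure $\bar m\ge0$, that is, $\int\varphi\,dm_{t_j}\to\int\varphi\,d\bar m$ for all continuous $\varphi$ vanishing at infinity; this is weak-$*$ compactness in the dual of the separable space $C_0(\mathbb R^N)$. Second, a Borel measure $\nu\ge0$ whose Laplace transform $\Lambda(x)=\int e^{\langle\eta,x\rangle}\nu(d\eta)$ is finite on $\mathbb R^N$ is determined by $\Lambda$. Indeed, $\nu$ has mass $\Lambda(0)$, and for $z\in\mathbb C^N$ with $|\operatorname{Re}z_j|\le\rho$ one has $|e^{\langle\eta,z\rangle}|\le\sum_{\sigma\in\{\pm1\}^N}e^{\rho\langle\eta,\sigma\rangle}$. So $\Lambda$ extends to an entire function, which is determined by its values on $\mathbb R^N$, and its values on $i\mathbb R^N$ are the Fourier transform of $\nu$.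

\begin{proof}[Proof of Theorem~\ref{thm:rep}]
Let $f(t,y)=u(t,e^{tA}y)$. Then \eqref{eq:rep} is equivalent to
\begin{equation}\label{eq:repf}
f(s,x)=\int e^{\langle\eta,x\rangle-\frac12\langle C_s\eta,\eta\rangle}m(d\eta),\qquad x\in\mathbb R^N,
\end{equation}
for all $s>0$.

\emph{Representation after a base time.} Fix $s_0>0$ and let $m_t$ be as in \eqref{eq:master}. All $m_t$ have mass $f(s_0,0)$, so there are $t_j\to\infty$ with $m_{t_j}\to\bar m$ vaguely. Fix $s>s_0$ and $x$. Then $B=C_{s_0,s}>0$, and the integrand of \eqref{eq:master}, prefactor included, is $k_t=\kappa_tk_\infty e^{-q_t}$, where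
\[
k_\infty(\eta)=e^{\langle\eta,x\rangle-\frac12\langle B\eta,\eta\rangle},\qquad0\le q_t(\eta)\le\tfrac12\|S_t\|\,|B\eta-x|^2 .
\]
From $\kappa_t\ge1$ and $1-e^{-q}\le q$ we get
\[
|k_t-k_\infty|\le(\kappa_t-1)k_\infty+\tfrac12\|S_t\|\,|B\eta-x|^2k_\infty .
\]
Since $B>0$, both $k_\infty$ and $|B\eta-x|^2k_\infty$ belong to $C_0(\mathbb R^N)$, and \eqref{eq:limits} shows that $k_t\to k_\infty$ uniformly. As the masses are bounded, $f(s,x)=\lim_j\int k_\infty\,dm_{t_j}=\int k_\infty\,d\bar m$. Because $B=C_s-C_{s_0}$, the measure $m^{s_0}=e^{\frac12\langle C_{s_0}\eta,\eta\rangle}\bar m$ satisfies \eqref{eq:repf} for all $s>s_0$.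

\emph{Matching and uniqueness.} Suppose two measures $m,m'\ge0$ satisfy \eqref{eq:repf} for one and the same $s$. Then $e^{-\frac12\langle C_s\eta,\eta\rangle}m$ and $e^{-\frac12\langle C_s\eta,\eta\rangle}m'$ have the same finite Laplace transform $f(s,\cdot)$, so they agree, and $m=m'$. Applied with $s>\max(s_0,s_0')$, this shows $m^{s_0}=m^{s_0'}$. The common measure $m$ satisfies \eqref{eq:repf} for all $s>0$, and it is the only such measure.

\emph{The converse.} The function $e_\eta(t,y)=e^{\langle\eta,y\rangle-\frac12\langle C_t\eta,\eta\rangle}$ solves \eqref{eq:heat}, since $\partial_te_\eta=-\frac12\langle Q(t)\eta,\eta\rangle e_\eta$ and $D^2e_\eta=\eta\eta^Te_\eta$. Let $0<t_0<t_1$ and $\rho>0$. For $t\in[t_0,t_1]$ we have $C_t\ge C_{t_0/2}+\beta I$ with $\beta=\lambda_{\min}(C_{t_0/2,t_0})>0$. So for such $t$ and $|y|\le\rho$, each of $e_\eta$, $\partial_te_\eta$, $De_\eta$, $D^2e_\eta$ is bounded by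
\[
C(1+|\eta|^2)\,e^{\rho|\eta|-\frac\beta2|\eta|^2}e^{-\frac12\langle C_{t_0/2}\eta,\eta\rangle}\le C'e^{-\frac12\langle C_{t_0/2}\eta,\eta\rangle},
\]
which is $m$-integrable by assumption. One may differentiate under the integral, so the function defined by \eqref{eq:repf} is a non-negative $C^{1,2}$ solution of \eqref{eq:heat}, and Lemma~\ref{lem:straight} returns to $u$.

\emph{Part (a).} By \eqref{eq:rep}, for $0<t_1<t_2$,
\[
u(t_1,0)-u(t_2,0)=\int e^{-\frac12\langle C_{t_1}\eta,\eta\rangle}\Big(1-e^{-\frac12\langle C_{t_1,t_2}\eta,\eta\rangle}\Big)m(d\eta).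
\]
Since $C_{t_1,t_2}>0$, the integrand is non-negative and vanishes only at $\eta=0$. So the difference is non-negative, and if it is zero, then $m=c\,\delta_0$ and $u\equiv c$. This argument uses only \eqref{eq:rep} and Lemma~\ref{lem:cov}(a).

\emph{Part (b).} The function $u=e^{\mu t}v$ solves $\partial_tu+Lu=0$, and $e^{\mu t}v(0)$ is non-increasing by (a). So $v(0)=0$. Then $\int e^{-\frac12\langle C_1\eta,\eta\rangle}m(d\eta)=u(1,0)=0$, hence $m=0$ and $v\equiv0$.
\end{proof}

\section{An unstable eigenvalue gives a non-constant solution}\label{sec:sharp}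

In Theorem~\ref{thm:sharp}, (i)$\Rightarrow$(ii) is Theorem~\ref{thm:liouville} and (i)$\Rightarrow$(iii) is Theorem~\ref{thm:rep}. For (iii)$\Rightarrow$(ii), a solution $v\ge0$ of $Lv=0$ gives $u(t,x)=v(x)$ of the form \eqref{eq:rep} with $u(1,0)=u(2,0)$, and the argument for part (a) of Theorem~\ref{thm:rep} shows that $v$ is constant. The implication (ii)$\Rightarrow$(i) is contained in the bounded Liouville theorem quoted in the introduction; here is a short proof.

\begin{proposition}\label{prop:unstable}
If $s(A)>0$, there is a smooth non-constant $v$ with $0\le v\le2$ and $Lv=0$ on $\mathbb R^N$.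
\end{proposition}

The idea is to project onto an unstable eigendirection. There the flow is $z\mapsto e^{\lambda t}z$ on $\mathbb C$, and the clock $C_t$ stays bounded. We take a bounded function that is constant on the orbits of this flow, which are logarithmic spirals or rays, and average it over the total noise that remains.

\begin{proof}
Let $\lambda=a+i\omega$, $a>0$, be an eigenvalue of $A^T$ with eigenvector $\zeta\in\mathbb C^N$, chosen real if $\omega=0$. The real-linear map $\ell(x)=\sum_jx_j\zeta_j$ from $\mathbb R^N$ to $\mathbb C$ satisfies $\ell(Ax)=\lambda\ell(x)$, hence $\ell(e^{tA}x)=e^{\lambda t}\ell(x)$.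

\emph{The remaining noise.} Identify $\mathbb C$ with $\mathbb R^2$. Let $T$ be the $2\times N$ matrix of $\ell$ and $\rho_r$ the $2\times2$ matrix of multiplication by $e^{-\lambda r}$. Then $Te^{-rA}=\rho_rT$, $\rho_{r+s}=\rho_s\rho_r$ and $\|\rho_r\|=e^{-ar}$, so $TQ(r)T^T=\rho_rTQT^T\rho_r^T$ decays exponentially. Therefore $\Gamma_s=\int_s^\infty TQ(r)T^Tdr$ converges, and
\[
\Gamma_s=\rho_s\Gamma_0\rho_s^T,\qquad\Gamma_s=TC_{s,t}T^T+\Gamma_t\quad(s<t).
\]
Let $G_s\sim N(0,\Gamma_s)$, viewed as a complex random variable. By (G1), $e^{-\lambda s}G_0$ has the law of $G_s$; and if $Y\sim N(0,C_{s,t})$ is independent of $G_t$, then $\ell(Y)+G_t$ has the law of $G_s$.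

\emph{The invariant function.} Let $\psi(0)=0$ and $\psi(z)=z|z|^{-1-i\omega/a}$ for $z\ne0$. Then $|\psi|=1$ and $\psi$ is continuous off $0$, $\psi(zw)=\psi(z)\psi(w)$, and $\psi(e^{\lambda s})=e^{as+i\omega s}e^{-as-i\omega s}=1$. Put $h=1+\operatorname{Re}\psi$, that is, $h(z)=1+\cos(\arg z-\frac\omega a\log|z|)$ for $z\ne0$. Then $0\le h\le2$ and $h(e^{\lambda s}z)=h(z)$ for all real $s$. Define
\[
v(x)=E\,h(\ell(x)+G_0),
\]
a Borel function with values in $[0,2]$.

\emph{$v$ is a solution.} By the invariance of $h$,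
\[
f(s,y):=v(e^{sA}y)=E\,h\big(e^{\lambda s}\ell(y)+G_0\big)=E\,h\big(\ell(y)+e^{-\lambda s}G_0\big)=E\,h(\ell(y)+G_s).
\]
Hence for $s<t$ and $Y$ as above,
\[
\big(g_{C_{s,t}}*f(t,\cdot)\big)(y)=Ef(t,y+Y)=E\,h(\ell(y)+\ell(Y)+G_t)=f(s,y).
\]
By (G3), $f$ is smooth and solves \eqref{eq:heat} for $s<t$, with $t$ arbitrary. So $v=f(0,\cdot)$ is smooth, and Lemma~\ref{lem:straight} with $u(t,x)=v(x)$ gives $Lv=0$.

\emph{$v$ is not constant.} Far from the origin the noise does not change the orbit much. Choose $x$ with $z_0=\ell(x)\ne0$. For real $R\ne0$, multiplicativity gives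
\[
|v(Rx)-h(Rz_0)|\le E\,|\psi(Rz_0+G_0)-\psi(Rz_0)|=E\,\big|\psi\big(1+G_0/(Rz_0)\big)-1\big|\to0
\]
as $|R|\to\infty$, by bounded convergence. If $\omega\ne0$, then $h(Rz_0)=1+\operatorname{Re}(e^{-i(\omega/a)\log R}\psi(z_0))$ oscillates between $0$ and $2$ as $R\to+\infty$. If $\omega=0$, then $z_0$ is real, and $h(Rz_0)=1+\operatorname{sign}(Rz_0)$ is $0$ for one sign of $R$ and $2$ for the other. In both cases $v$ is not constant.
\end{proof}

\begin{remark}
When $\omega=0$ the solution is explicit. The variable $G_0$ is real with variance $\sigma^2=\langle Q\zeta,\zeta\rangle/(2\lambda)$, which is positive because $0<\langle C_1\zeta,\zeta\rangle=\langle Q\zeta,\zeta\rangle\int_0^1e^{-2\lambda r}dr$. So $v(x)=2P(G_0>-\ell(x))=2\Phi(\langle x,\zeta\rangle/\sigma)$, which for $N=1$ is twice the example at the end of Section~\ref{sec:one}. The proof also shows that Lemma~\ref{lem:cov}(c) fails when $s(A)>0$: since $TC_tT^T\le\Gamma_0$, the form $\langle C_t\xi,\xi\rangle$ stays bounded when $\xi$ is a nonzero row of $T$.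
\end{remark}

\begin{thebibliography}{1}
\bibitem{Priola} Enrico Priola, \emph{One-side Liouville theorems under an exponential growth condition for Kolmogorov operators}, arXiv:2405.03410 (2024).
\end{thebibliography}
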